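\title{The greedy tree minimizes the terminal distance spectral radius}

\begin{abstract}
The terminal distance matrix of a tree records the distances between its leaves. We prove that among all trees with a given degree sequence the largest eigenvalue of this matrix is minimized by the greedy tree (BFS-tree), and by no other tree. The proof converts the inequality between the eigenvalues of two trees into an inequality for the maximum of a concave functional on the vertex set, so that a single test function certifies that a rearranged tree has a smaller eigenvalue. We also prove monotonicity under majorization of degree sequences and derive a sharp lower bound in terms of the numbers of vertices and leaves.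
\end{abstract}

\section{The problem and the main theorem}\label{sec:intro}

Let $T$ be a tree with vertex set $V$, edge set $E$ and $n\ge 2$ vertices. We write $\deg v$ for the degree of a vertex $v$ and $D_{uv}$ for the distance between $u$ and $v$. A \emph{leaf} (pendent vertex) is a vertex of degree $1$; all other vertices are \emph{inner}. Let $W$ be the set of leaves and $m=|W|\ge 2$. The \emph{terminal distance matrix} of $T$ is $R(T)=(D_{ij})_{i,j\in W}$, and its largest eigenvalue $\lambda(T)$ is the \emph{terminal distance spectral radius} of $T$.

The matrix $R(T)$ is symmetric with zero diagonal and positive off-diagonal entries. By the Perron--Frobenius theorem, $\lambda(T)$ is positive, equals the spectral radius, and has an eigenvector with positive entries, the \emph{Perron vector}. Every positive eigenvector belongs to $\lambda(T)$, because it is not orthogonal to the Perron vector. Thus the path $P_n$ has $\lambda(P_n)=n-1$, and the star with $m\ge2$ leaves has $\lambda(K_{1,m})=2(m-1)$: in both cases the row sums are constant, so the all-ones vector is a positive eigenvector. In general $\lambda(T)$ lies between the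 average and the maximum row sum of $R(T)$. It is small when the leaves are close to one another and no leaf is much farther from the rest than the others are.

A sequence $\mathbf d=(d_1,\dots,d_n)$ of positive integers with $d_1\ge\dots\ge d_n$ is the degree sequence of a tree if and only if $d_1+\dots+d_n=2(n-1)$. Let $\mathcal T(\mathbf d)$ be the set of trees with degree sequence $\mathbf d$. Which tree in $\mathcal T(\mathbf d)$ has the smallest $\lambda$? To keep the leaves close together one wants a shallow tree, and a tree is shallow when it branches early, with the largest degrees nearest the center. This describes the \emph{greedy tree}, or \emph{BFS-tree}, $\mathrm{BFS}(\mathbf d)$. Its vertices are $v_1,\dots,v_n$. The root $v_1$ receives the children $v_2,\dots,v_{d_1+1}$; then, for $i=2,3,\dots,n$ in turn, $v_i$ receives as children the next $d_i-1$ vertices not yet used. So the levels are filled from the top down and from left to right, each vertex taking the largest degree still available. The rule never stalls: after step $i\geq 1$ it has reached $i+h(i)$ vertices, where $h(i)=2+\sum_{t\le i}(d_t-2)$, and $h$ is concave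 on $\{0,\dots,n\}$ with $h(0)=2$ and $h(n)=0$. Hence $h(i)\ge1$ for $i<n$, so $v_{i+1}$ is reached before its turn, and $\mathrm{BFS}(\mathbf d)\in\mathcal T(\mathbf d)$.

\begin{example}\label{ex:two}
Trees on at most five vertices are determined by their degree sequences. The first choice arises for $\mathbf d=(3,2,2,1,1,1)$, where $\mathcal T(\mathbf d)$ consists of two trees with one vertex of degree $3$ and three legs: $S(3,1,1)$ and $S(2,2,1)=\mathrm{BFS}(\mathbf d)$, named by the lengths of the legs. Their matrices are
\[
R(S(3,1,1))=\begin{pmatrix}0&4&4\\4&0&2\\4&2&0\end{pmatrix},\qquad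
R(S(2,2,1))=\begin{pmatrix}0&4&3\\4&0&3\\3&3&0\end{pmatrix}.
\]
A vector $(\xi,\eta,\eta)$ is an eigenvector of the first matrix if $\lambda\xi=8\eta$ and $\lambda\eta=4\xi+2\eta$, so $\lambda^2-2\lambda-32=0$ and $\lambda(S(3,1,1))=1+\sqrt{33}\approx6.745$. A vector $(\xi,\xi,\eta)$ is an eigenvector of the second if $\lambda\xi=4\xi+3\eta$ and $\lambda\eta=6\xi$, so $\lambda^2-4\lambda-18=0$ and $\lambda(S(2,2,1))=2+\sqrt{22}\approx6.690$. The greedy tree wins, but narrowly: the entries of both matrices sum to $20$, so the total distance between leaves does not separate the two trees.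
\end{example}

It is conjectured in \cite{Goubko} that $\lambda(\mathrm{BFS}(\mathbf d))\le\lambda(T)$ for every degree sequence $\mathbf d$ of a tree and every $T\in\mathcal T(\mathbf d)$. We prove this, together with uniqueness of the minimizer.

\begin{theorem}\label{thm:main}
Let $\mathbf d$ be the degree sequence of a tree with at least $2$ vertices. If $T\in\mathcal T(\mathbf d)$ minimizes $\lambda$ over $\mathcal T(\mathbf d)$, then $T\cong\mathrm{BFS}(\mathbf d)$. Hence $\lambda(\mathrm{BFS}(\mathbf d))\le\lambda(T)$ for all $T\in\mathcal T(\mathbf d)$, with equality if and only if $T\cong\mathrm{BFS}(\mathbf d)$.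
\end{theorem}

The natural plan is to take a minimizer $T$, read off from its Perron vector $x$ a place where $T$ is not greedy, rearrange $T$ there into a tree $T'$, and show $\lambda(T')<\lambda(T)$. The last step is the difficulty. The Rayleigh quotient $x^\top R(T')x/x^\top x$ bounds $\lambda(T')$ from \emph{below}, which is the wrong direction. An entrywise comparison of the matrices is not available either: in Example~\ref{ex:two} one distance falls from $4$ to $3$ while another rises from $2$ to $3$.

We reverse the direction. Section~\ref{sec:var} attaches to a tree $T'$ and a number $\mu>0$ a concave functional $\Phi_{T',\mu}$ on $\mathbb R^V$ whose maximum exceeds $n-1$ exactly when $\lambda(T')<2/\mu$. A test function bounds a maximum from below, and now that is the direction we need. Section~\ref{sec:example} carries this out on Example~\ref{ex:two}, Sections~\ref{sec:shape}--\ref{sec:proof} prove Theorem~\ref{thm:main}, and Section~\ref{sec:maj} compares different degree sequences (Theorem~\ref{thm:maj}) and derives the extremal trees for bounded maximum degree and an explicit sharp bound in $n$ and $m$.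

\section{From the eigenvalue to a maximum}\label{sec:var}

Moving one edge of $T$ changes many entries of $R(T)$ at once. The Laplacian $L$, defined by $(Ly)_v=\sum_{w\sim v}(y_v-y_w)$ for $y\in\mathbb R^V$, changes only at the ends of that edge. On a tree the two matrices are closely tied: up to a term of rank one, the full distance matrix $D=(D_{uv})_{u,v\in V}$ is $-2$ times an inverse of $L$. Put $\tau_v=2-\deg v$, and let $\mathbf 1$ be the all-ones vector. Note that $\mathbf 1^\top\tau=2n-2(n-1)=2$.

\begin{lemma}\label{lem:id}
For every tree, $LD=-2I+\tau\mathbf 1^\top$ and $D\tau=(n-1)\mathbf 1$.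
\end{lemma}

\begin{proof}
Fix $j$ and $v\ne j$, and let $s=D_{vj}$. In a tree exactly one neighbor of $v$ is at distance $s-1$ from $j$, and the other $\deg v-1$ neighbors are at distance $s+1$. Hence $(LD)_{vj}=1-(\deg v-1)=\tau_v$. For $v=j$ all neighbors are at distance $1$, so $(LD)_{jj}=-\deg j=-2+\tau_j$. This is the first identity.

The sum $\sum_vD_{jv}\deg v$ adds, over all edges, the distances from $j$ to both ends. Match each edge with its end $v\ne j$ that is farther from $j$; this is a bijection between $E$ and $V\setminus\{j\}$, and the edge contributes $2D_{jv}-1$. Thus $\sum_vD_{jv}\deg v=2\sum_vD_{jv}-(n-1)$, which is the second identity.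
\end{proof}

To use the lemma we extend the Perron vector from the leaves to all vertices. Let $\lambda=\lambda(T)$ and let $p=(p_j)_{j\in W}$ be the Perron vector normalized by $\sum_jp_j=1$. The \emph{potential} of $T$ is the function
\begin{equation}\label{eq:pot}
y_v=\sum_{j\in W}D_{vj}\,p_j\qquad(v\in V),
\end{equation}
the mean distance from $v$ to a random leaf with distribution $p$. Central vertices have low potential. The eigenvalue equation says that $y_j=\lambda p_j$ for every leaf $j$.

Extend $p$ by $0$ to the inner vertices and let $P$ be the diagonal $0/1$ matrix of $W$. Then $y=Dp$ and $p=Py/\lambda$, and Lemma~\ref{lem:id} gives $Ly=-2p+\tau$. So with $\mu=2/\lambda$ the potential solves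
\begin{equation}\label{eq:EL}
(L+\mu P)y=\tau ,
\end{equation}
which at a single vertex $v$ reads
\begin{equation}\label{eq:local}
\sum_{w\sim v}(y_w-y_v)=
\begin{cases}\deg v-2,& v \text{ inner},\\ \mu y_v-1,& v\text{ a leaf}.\end{cases}
\end{equation}
For every $\mu>0$ the matrix $L+\mu P$ is positive definite: the form $y^\top(L+\mu P)y=\sum_{uv\in E}(y_u-y_v)^2+\mu\sum_{j\in W}y_j^2$ vanishes only if $y$ is constant and zero on $W$. Therefore \eqref{eq:EL} is the equation for the maximizer of a concave function. For $\mu>0$ and $z\in\mathbb R^V$ let
\begin{equation}\label{eq:Phi}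
\Phi_{T,\mu}(z)=2\sum_{v\in V}\tau_vz_v-\sum_{uv\in E}(z_u-z_v)^2-\mu\sum_{j\in W}z_j^2,\qquad F_T(\mu)=\max_z\Phi_{T,\mu}(z).
\end{equation}
We call the three sums the \emph{linear}, \emph{edge} and \emph{leaf} terms. If $z^*$ solves \eqref{eq:EL}, then completing the square gives
\[
\Phi_{T,\mu}(z)=\tau^\top z^*-(z-z^*)^\top(L+\mu P)(z-z^*),
\]
so $z^*$ is the unique maximizer and $F_T(\mu)=\tau^\top z^*$.

Equation \eqref{eq:EL} is solvable for every $\mu$, so it does not by itself determine $\lambda$. What singles out $\mu=2/\lambda$ is the value of the maximum, and by the second identity of Lemma~\ref{lem:id} this value is the same for all trees on $n$ vertices.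

\begin{proposition}\label{prop:var}
Let $T$ be a tree on $n\ge2$ vertices with potential $y$, and let $\mu=2/\lambda(T)$.
\begin{enumerate}
\item[(a)] The potential maximizes $\Phi_{T,\mu}$, and $\Phi_{T,\mu}(y)=F_T(\mu)=n-1$.
\item[(b)] The function $F_T$ is strictly decreasing on $(0,\infty)$.
\item[(c)] For every tree $T'$ on $n$ vertices, $\lambda(T')<\lambda(T)$ if and only if $F_{T'}(\mu)>n-1$, and $\lambda(T')=\lambda(T)$ if and only if $F_{T'}(\mu)=n-1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We have seen that $y$ solves \eqref{eq:EL}. Moreover $\tau^\top y=(D\tau)^\top p=(n-1)\mathbf 1^\top p=n-1$.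

(b) Let $\mu_1<\mu_2$ and let $z$ maximize $\Phi_{T,\mu_2}$. Since $\mathbf 1^\top L=0$, multiplying \eqref{eq:EL} by $\mathbf 1^\top$ gives $\mu_2\sum_{j\in W}z_j=2$, so $z$ does not vanish on $W$. Hence
\[
F_T(\mu_1)\ge\Phi_{T,\mu_1}(z)=F_T(\mu_2)+(\mu_2-\mu_1)\sum_{j\in W}z_j^2>F_T(\mu_2).
\]

(c) Let $\mu'=2/\lambda(T')$. By (a), $F_{T'}(\mu')=n-1$. By (b), $F_{T'}(\mu)>n-1$ holds exactly when $\mu<\mu'$, that is, when $\lambda(T')<\lambda(T)$, and $F_{T'}(\mu)=n-1$ holds exactly when $\mu=\mu'$.
\end{proof}

\begin{example}
For the star $K_{1,m}$ the solution of \eqref{eq:EL} has a common value $\ell$ on the leaves and a value $c$ at the center. Summing \eqref{eq:EL} gives $\mu m\ell=2$, and \eqref{eq:local} at the center gives $m(\ell-c)=m-2$. So $F(\mu)=m\ell-(m-2)c=\frac{4}{m\mu}+\frac{(m-2)^2}{m}$, which is decreasing and equals $n-1=m$ exactly at $2/\mu=2(m-1)=\lambda(K_{1,m})$.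
\end{example}

We use the proposition in the following form.

\begin{corollary}[Certificate]\label{cor:cert}
Let $T$ and $T'$ be trees on $V$, let $\mu=2/\lambda(T)$, and let $y'\in\mathbb R^V$. Suppose that either $\Phi_{T',\mu}(y')>n-1$, or $\Phi_{T',\mu}(y')=n-1$ and $y'$ violates equation \eqref{eq:local} for $T'$ at some vertex. Then $\lambda(T')<\lambda(T)$.
\end{corollary}

\begin{proof}
In the first case $F_{T'}(\mu)\ge\Phi_{T',\mu}(y')>n-1$. In the second case $y'$ is not the maximizer of $\Phi_{T',\mu}$, so $F_{T'}(\mu)>\Phi_{T',\mu}(y')=n-1$. Apply Proposition~\ref{prop:var}(c).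
\end{proof}

Since $n-1=\Phi_{T,\mu}(y)$, the task is now local: modify the tree and its potential together so that $\Phi$ increases. We call $\Phi_{T',\mu}(y')-(n-1)$ the \emph{gain}.

\section{The six-vertex case by hand}\label{sec:example}

Let $T=S(3,1,1)$ have center $o$, long leg $o,s,t,a$ and short legs ending at the leaves $b,c$. Here $\lambda=1+\sqrt{33}$ and $\lambda^2=2\lambda+32$. From $\lambda p_a=8p_b$ and $p_a+2p_b=1$ we get $p_a=4/(\lambda+4)=(\lambda-6)/2$, because $(\lambda+4)(\lambda-6)=8$. Substituting $2p_b=1-p_a$ in \eqref{eq:pot} gives $y_o=1+2p_a$, $y_s=2$, $y_t=3-2p_a$, $y_a=4-4p_a$, $y_b=y_c=1+3p_a$, that is,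
\[
y_o=\lambda-5,\quad y_s=2,\quad y_t=9-\lambda,\quad y_a=16-2\lambda,\quad y_b=y_c=\tfrac12(3\lambda-16).
\]
The potential shows what is wrong with $T$: the leaf $b$ is more central than the inner vertex $t$, since $\delta=y_t-y_b=\frac12(34-5\lambda)>0$. So we detach $a$ from $t$ and attach it to $b$, obtaining $T'\cong S(2,2,1)$. As a test function on $T'$ we keep $y$, except that the value at $a$ is lowered by $\delta$; see Figure~\ref{fig:six}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.35cm,y=1.2cm,font=\small,v/.style={circle,fill,inner sep=1.5pt}]
\node[v,label={[align=center]below:$c$\\$2.117$}] (c) at (0,0) {};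
\node[v,label={[align=center]below:$o$\\$1.745$}] (o) at (1,0) {};
\node[v,label={[align=center]below:$s$\\$2$}] (s) at (2,0) {};
\node[v,label={[align=center]below:$t$\\$2.255$}] (t) at (3,0) {};
\node[v,label={[align=center]below:$a$\\$2.511$}] (a) at (4,0) {};
\node[v,label={[align=center]above:$b$\\$2.117$}] (b) at (1,1) {};
\draw (c)--(o)--(s)--(t); \draw (o)--(b); \draw[very thick] (t)--(a);
\node[v,label={[align=center]below:$c$\\$2.117$}] (c2) at (5.3,0) {};
\node[v,label={[align=center]below:$o$\\$1.745$}] (o2) at (6.3,0) {};
\node[v,label={[align=center]below:$s$\\$2$}] (s2) at (7.3,0) {};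
\node[v,label={[align=center]below:$t$\\$2.255$}] (t2) at (8.3,0) {};
\node[v,label={[align=center]above:$b$\\$2.117$}] (b2) at (6.3,1) {};
\node[v,label={[align=center]above:$a$\\$2.372$}] (a2) at (7.3,1) {};
\draw (c2)--(o2)--(s2)--(t2); \draw (o2)--(b2); \draw[very thick] (b2)--(a2);
\end{tikzpicture}
\caption{Left: the tree $S(3,1,1)$ with its potential, rounded. The leaf $b$ lies below the inner vertex $t$. Right: the leaf $a$ is moved from $t$ to $b$ and its value is lowered by $y_t-y_b$, so that the increment along the thick edge is preserved. This test function certifies $\lambda(S(2,2,1))<\lambda(S(3,1,1))$.}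
\label{fig:six}
\end{figure}

Let $\alpha=y_a-y_t=7-\lambda>0$. The edge term does not change: the edge $ta$ with increment $\alpha$ is replaced by the edge $ba$ with increment $(y_a-\delta)-y_b=\alpha$. The linear term does not change: $\tau_b$ drops from $1$ to $0$ and $\tau_t$ rises from $0$ to $1$, which adds $2(y_t-y_b)=2\delta$, while lowering the value at $a$ subtracts $2\delta$. In the leaf term the values $y_a=y_b+\delta+\alpha$ and $y_b$ are replaced by $y_b+\alpha$ and $y_t=y_b+\delta$. The gain is therefore
\[
\mu\bigl[(y_b+\delta+\alpha)^2+y_b^2-(y_b+\alpha)^2-(y_b+\delta)^2\bigr]=2\mu\alpha\delta>0,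
\]
and Corollary~\ref{cor:cert} gives $\lambda(T')<\lambda(T)$ with no knowledge of the Perron vector of $T'$.

Two facts carried the computation. The shift by $\delta$ left two of the three terms unchanged, and the potential kept increasing beyond $t$, so that $\alpha>0$. Both hold in every tree; we prove the second first.

\section{The shape of the potential}\label{sec:shape}

For an edge $uv$ of $T$, the \emph{branch} $B(u,v)$ is the vertex set of the component of $T-uv$ that contains $v$. Every branch contains a leaf of $T$: either it is the single vertex $v$, which is then a leaf, or it spans a tree with at least two leaves, and one of them differs from $v$ and is a leaf of $T$. The degrees in $T$ of the vertices of a branch $B$ add up to $2(|B|-1)+1$, so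
\begin{equation}\label{eq:tauB}
\sum_{z\in B}\tau_z=1 .
\end{equation}
For $S\subseteq V$ let $p(S)=\sum_{j\in S\cap W}p_j$.

\begin{lemma}\label{lem:shape}
Let $y$ be the potential of a tree $T$.
\begin{enumerate}
\item[(a)] $y_v>0$ for every vertex $v$.
\item[(b)] For every edge $uv$, $\;y_v-y_u=1-2p(B(u,v))$, and $|y_v-y_u|<1$.
\item[(c)] Along every path $v_0v_1\dots v_k$ the increments $y_{v_i}-y_{v_{i-1}}$ are nondecreasing in $i$. In particular, if $y_{v_0}<y_{v_i}$ for some $i$, or if $y_{v_1}<y_{v_0}= y_{v_i}$, then $y_{v_i}<y_{v_{i+1}}<\dots<y_{v_k}$.
\item[(d)] If $m\ge3$, then $p_u<\frac12$ for every leaf $u$; thus the neighbor $q$ of $u$ satisfies $y_q-y_u=2p_u-1<0$.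
\end{enumerate}
\end{lemma}

\begin{proof}
(a) At least one leaf differs from $v$, and $p>0$ on $W$.

(b) The step from $u$ to $v$ decreases by $1$ the distance to the leaves in $B(u,v)$ and increases by $1$ the distance to the other leaves. So $y_v-y_u=(1-p(B(u,v)))-p(B(u,v))$. Both $B(u,v)$ and its complement $B(v,u)$ contain a leaf, so $0<p(B(u,v))<1$.

(c) The branches $B(v_{i-1},v_i)$ are nested and shrink as $i$ grows, so the increments in (b) do not decrease. Under either additional assumption one of the first $i$ increments is positive, hence so are all later ones.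

(d) Suppose $p_u\ge\frac12$. Since there are at least three leaves, every leaf $j\ne u$ has $p_j<1-p_u\le p_u$. Let $\rho=\sum_{j\in W\setminus\{u\}}D_{uj}$. The eigenvalue equation at $u$ gives $\lambda p_u=\sum_{j\ne u}D_{uj}p_j<\rho p_u$, so $\lambda<\rho$. Summing the eigenvalue equations at the leaves $j\ne u$, and keeping in each only the term $D_{ju}p_u$, gives $\lambda(1-p_u)\ge\rho p_u>\lambda p_u$. Hence $p_u<\frac12$, a contradiction. The formula follows from (b), as $p(B(u,q))=1-p_u$.
\end{proof}

Part (d) fails for $m=2$: on the path $P_n$ we have $p=(\frac12,\frac12)$, and the potential is the constant $(n-1)/2$.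

\section{Moving branches toward lower potential}\label{sec:moves}

Throughout this section $T$ is an arbitrary tree with potential $y$, and $\mu=2/\lambda(T)$. Let $u\ne v$ be vertices with $\delta=y_v-y_u\ge0$. Exactly one neighbor of $v$ lies on the path to $u$; let $w_1,\dots,w_k$ be $k\geq1$ of the other $\deg v-1$ neighbors, let $B_i=B(v,w_i)$ and $B=B_1\cup\dots\cup B_k$. Neither $u$ nor $v$ lies in $B$. Let $T'$ arise from $T$ by replacing each edge $vw_i$ with $uw_i$. It is a tree, because each $B_i$ is reattached by one edge to the component that contains $u$ and $v$. We say that $T'$ is obtained by \emph{moving $k$ branches from $v$ to $u$}.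

To preserve the increment on the edge at $w_i$ we must lower the value at $w_i$ by $\delta$, and to preserve the increments inside $B_i$ we must lower the whole branch. So let $y'=y-\delta$ on $B$ and $y'=y$ elsewhere.

\begin{lemma}[Shift]\label{lem:shift}
With $W'$ the set of leaves of $T'$,
\[
\Phi_{T',\mu}(y')-(n-1)=\mu\Bigl(\sum_{j\in W}y_j^2-\sum_{j\in W'}(y'_j)^2\Bigr).
\]
If $\delta>0$, then $y_j>y_v>\delta$ for every $j\in B$.
\end{lemma}

\begin{proof}
Compare $\Phi_{T',\mu}(y')$ with $\Phi_{T,\mu}(y)=n-1$ term by term. Increments on edges inside $B$ and outside $B$ are unchanged, and $y'_{w_i}-y'_u=y_{w_i}-\delta-y_u=y_{w_i}-y_v$. So the edge terms agree. In the linear term $\tau_u$ drops by $k$ and $\tau_v$ rises by $k$, which adds $2k(y_v-y_u)=2k\delta$. The shift subtracts $2\delta\sum_{z\in B}\tau_z=2k\delta$ by \eqref{eq:tauB}. Only the leaf terms remain.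

If $\delta>0$, the path from $u$ to $j\in B$ passes through $v$ and $y_u<y_v$, so $y_j>y_v$ by Lemma~\ref{lem:shape}(c). Also $y_v=y_u+\delta>\delta$ by Lemma~\ref{lem:shape}(a).
\end{proof}

Ties $y_u=y_v$ cannot be ignored, since we shall sort the vertices by potential and need to control vertices of equal potential. In a tie the gain is zero, and strictness comes from the second alternative in Corollary~\ref{cor:cert}.

\begin{lemma}[Inner to inner]\label{lem:inner}
Let $u\ne v$ be inner vertices with $y_u\le y_v$, and let $T'$ be obtained by moving $k$ branches from $v$ to $u$, where $1\le k\le\deg v-2$. Then $\lambda(T')<\lambda(T)$.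
\end{lemma}

\begin{proof}
Both $u$ and $v$ remain inner, so $W'=W$, and by Lemma~\ref{lem:shift} the gain is $\mu\delta\sum_{j\in W\cap B}(2y_j-\delta)$.

If $\delta>0$, every summand is positive by Lemma~\ref{lem:shift}, and $W\cap B\ne\emptyset$. The gain is positive.

If $\delta=0$, then $y'=y$ and the gain is zero. Suppose that $y$ satisfies \eqref{eq:local} for $T'$ at $u$. Subtracting \eqref{eq:local} for $T$ at $u$ leaves $\sum_{i=1}^k(y_{w_i}-y_u)=k$. But $y_u=y_v$ and $vw_i$ is an edge of $T$, so each summand is less than $1$ by Lemma~\ref{lem:shape}(b). Thus $y$ violates \eqref{eq:local} for $T'$. In both cases Corollary~\ref{cor:cert} applies.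
\end{proof}

The bound $k\le\deg v-2$ keeps $v$ from becoming a new leaf, which would cost $\mu y_v^2$. It is needed: on $P_4$ the potential is constant, and moving one branch from one inner vertex to the other produces $K_{1,3}$, with $\lambda(K_{1,3})=4>3=\lambda(P_4)$. The cost $\mu y_v^2$ can be afforded when $u$ was a leaf and ceases to be one, as in Section~\ref{sec:example}.

\begin{lemma}[Inner to leaf]\label{lem:leaf}
Let $m\ge3$, let $u$ be a leaf and $v$ an inner vertex with $y_u\le y_v$, and let $T'$ be obtained by moving all $k=\deg v-1$ branches at $v$ that do not contain $u$ from $v$ to $u$. Then $T'$ has the same degree sequence as $T$, and $\lambda(T')<\lambda(T)$.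
\end{lemma}

\begin{proof}
In $T'$ the vertex $u$ has degree $k+1=\deg v$ and $v$ is a leaf, so the two degrees are exchanged and $W'=(W\setminus\{u\})\cup\{v\}$. Since $y_u^2-y_v^2=-\delta(y_u+y_v)$, Lemma~\ref{lem:shift} gives the gain
\[
\mu\delta\Bigl[\sum_{j\in W\cap B}(2y_j-\delta)-(y_u+y_v)\Bigr].
\]

If $\delta>0$, every summand satisfies $2y_j-\delta>2y_v-\delta=y_u+y_v>0$, and there is at least one summand. The gain is positive.

If $\delta=0$, then $y'=y$ and the gain is zero. Let $q$ be the neighbor of $u$ in $T$. In $T'$ the neighbors of $u$ are $q,w_1,\dots,w_k$, so \eqref{eq:local} for $T'$ at $u$ would read $(y_q-y_u)+\sum_i(y_{w_i}-y_v)=k-1$, where we used $y_u=y_v$. By Lemma~\ref{lem:shape}(b),(d) the left side equals $2p_u-1+k-2p(B)$, so the equation says $p(B)=p_u$. On the other hand $y_q<y_u=y_v$ by Lemma~\ref{lem:shape}(d), so Lemma~\ref{lem:shape}(c), applied to the path from $u$ through $v$ to a leaf $j\in B$, gives $\lambda p_j=y_j>y_v=y_u=\lambda p_u$. Hence $p(B)\ge p_j>p_u$, and $y$ violates \eqref{eq:local} for $T'$. In both cases Corollary~\ref{cor:cert} applies.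
\end{proof}

The hypothesis $m\ge3$ enters only in the tie, through Lemma~\ref{lem:shape}(d). On a path every pair $u,v$ is a tie, and the move produces the same path again.

\section{Proof of the main theorem}\label{sec:proof}

The two lemmas show that in a minimizer the degrees decrease as the potential increases. This does not yet say which vertex is attached to which. For that we need a move that keeps every degree in place and exchanges two neighbors; it yields part (C) below, which says that of two vertices the lower one carries the lower outward neighbor.

\begin{proposition}\label{prop:ABC}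
Let $T$ minimize $\lambda$ over $\mathcal T(\mathbf d)$, let $m\ge3$, and let $y$ be the potential of $T$.
\begin{enumerate}
\item[(A)] If $u\ne v$ are inner and $y_u\le y_v$, then $\deg u\ge\deg v$.
\item[(B)] If $u$ is a leaf and $v$ is inner, then $y_v<y_u$.
\item[(C)] If $a,b,\dots,b',a'$ is a path with at least four vertices, then $y_a-y_{a'}$ and $y_b-y_{b'}$ are both positive, both zero, or both negative.
\end{enumerate}
\end{proposition}

\begin{proof}
(A) Suppose $\deg u<\deg v$. Then $k=\deg v-\deg u$ satisfies $1\le k\le\deg v-2$, because $\deg u\ge2$. Moving $k$ branches from $v$ to $u$ exchanges the two degrees, so $T'\in\mathcal T(\mathbf d)$, and $\lambda(T')<\lambda(T)$ by Lemma~\ref{lem:inner}. This contradicts minimality.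

(B) If $y_u\le y_v$, Lemma~\ref{lem:leaf} contradicts minimality.

(C) Let $T'=T-ab-a'b'+ab'+a'b$. Deleting $ab$ and $a'b'$ leaves three components, one containing $a$, one containing both $b$ and $b'$, and one containing $a'$. The new edges join the first and the third to the second, so $T'$ is a tree in which every vertex has its old degree. Take $y$ itself as the test function. The linear and leaf terms are unchanged, and $\sum_{st\in E}(y_s-y_t)^2=\sum_vy_v^2\deg v-2\sum_{st\in E}y_sy_t$. So the gain is
\[
2(y_ay_{b'}+y_{a'}y_b-y_ay_b-y_{a'}y_{b'})=-2(y_a-y_{a'})(y_b-y_{b'}).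
\]
By minimality $\lambda(T')\ge\lambda(T)$, so by Corollary~\ref{cor:cert} the gain is either negative, or zero with $y$ satisfying \eqref{eq:local} for $T'$ at every vertex. If it is negative, the two differences are nonzero and have the same sign. If it is zero, compare \eqref{eq:local} for $T$ and $T'$. At $a$ the only change is that the neighbor $b$ is replaced by $b'$, so $y_b=y_{b'}$. At $b$ the neighbor $a$ is replaced by $a'$, so $y_a=y_{a'}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $m=2$, the only tree in $\mathcal T(\mathbf d)$ is $P_n$, and there is nothing to prove. Let $m\ge3$, let $T$ be a minimizer and $y$ its potential. We produce one ordering of the vertices that is at the same time breadth-first and sorted by potential.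

Root $T$ at a vertex $v_1$ of minimum potential. On a path starting at $v_1$ the first increment is nonnegative, hence all increments are, by Lemma~\ref{lem:shape}(c). So the potential of a vertex is at least that of each ancestor. List the vertices breadth-first: process $v_1,v_2,\dots$ in turn, each time appending the children of the current vertex in nondecreasing order of potential.

We claim that $y_{v_1}\le y_{v_2}\le\dots\le y_{v_n}$. The first inequality holds by the choice of $v_1$. Let $j\ge2$ and assume $y_{v_1}\le\dots\le y_{v_j}$. Let $v_r$ and $v_s$ be the parents of $v_j$ and $v_{j+1}$. Children are appended in the order in which their parents are processed, and a parent precedes its child, so $r\le s\le j$. If $r=s$, then $y_{v_j}\le y_{v_{j+1}}$ by the sorting of siblings. If $v_j$ is an ancestor of $v_{j+1}$, the inequality was shown above. In the remaining case $r<s$ and neither vertex is an ancestor of the other, since ancestors of $v_j$ are listed before $v_j$. The path from $v_j$ to $v_{j+1}$ then starts upward and ends downward, so it has the form $v_j,v_r,\dots,v_s,v_{j+1}$ with $v_r\neq v_s$. By the induction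 hypothesis $y_{v_r}\le y_{v_s}$, and Proposition~\ref{prop:ABC}(C) gives $y_{v_j}\le y_{v_{j+1}}$. The claim follows.

Now let $i<j$, so $y_{v_i}\le y_{v_j}$. If $v_j$ is a leaf, then $\deg v_i\ge1=\deg v_j$. If $v_j$ is inner, then $v_i$ is inner by (B), and $\deg v_i\ge\deg v_j$ by (A). So the degrees are nonincreasing along the list, which means $\deg v_i=d_i$. The root has $d_1$ children, each later $v_i$ has $d_i-1$ children, and in a breadth-first list the children of the current vertex are the next vertices not yet used. This is the rule that defines $\mathrm{BFS}(\mathbf d)$, so $T\cong\mathrm{BFS}(\mathbf d)$.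

A minimizer exists because $\mathcal T(\mathbf d)$ has finitely many isomorphism classes. Every minimizer is isomorphic to $\mathrm{BFS}(\mathbf d)$, which gives the inequality and the case of equality.
\end{proof}

\section{Majorization and sharp bounds}\label{sec:maj}

Lemma~\ref{lem:inner} does not require that the degree sequence be preserved, so it also compares different sequences. For integer vectors of equal length and equal sum, $\mathbf d\prec\mathbf d'$ ($\mathbf d'$ \emph{majorizes} $\mathbf d$) means that for every $k$ the sum of the $k$ largest entries of $\mathbf d$ is at most that of $\mathbf d'$. Informally, $\mathbf d'$ is the more concentrated vector. A \emph{unit transfer} replaces two entries $g,h$ with $g\ge h+2$ by $g-1,h+1$. We recall the unit-transfer theorem for integer vectors (Muirhead; see \cite[Ch.~5, Lemma~D.1]{MOA}) with its short proof.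

\begin{lemma}\label{lem:transfer}
If $\mathbf a\prec\mathbf b$ are integer vectors, then $\mathbf a$ is obtained from $\mathbf b$, up to the order of the entries, by finitely many unit transfers.
\end{lemma}

\begin{proof}
Sort both vectors nonincreasingly and suppose $\mathbf a\ne\mathbf b$. At the first index $i$ where they differ, $b_i>a_i$. As the sums are equal, there is a first index $j>i$ with $b_j<a_j$. Then $b_i>a_i\ge a_j>b_j$, so a unit transfer from $b_i$ to $b_j$ is allowed; call the result $\mathbf b'$. The sum of the first $k$ entries changes only for $i\le k<j$, where it drops by $1$, and for these $k$ it exceeded that of $\mathbf a$ by at least $b_i-a_i\ge1$. The $k$ largest entries of $\mathbf b'$ sum to at least its first $k$ entries, so $\mathbf a\prec\mathbf b'$. Each transfer lowers the sum of squares by $2(g-h-1)>0$, so the process ends, and it can end only at $\mathbf a$.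
\end{proof}

\begin{theorem}\label{thm:maj}
Let $\mathbf d\ne\mathbf d'$ be degree sequences of trees with the same number $n$ of vertices and the same number $m$ of leaves, and let $\mathbf d\prec\mathbf d'$. Then $\lambda(\mathrm{BFS}(\mathbf d'))<\lambda(T)$ for every $T\in\mathcal T(\mathbf d)$.
\end{theorem}

\begin{proof}
By Theorem~\ref{thm:main} it suffices to treat $T=\mathrm{BFS}(\mathbf d)$. Delete the $m$ entries equal to $1$ from both sequences. The remaining vectors have length $n-m$, equal sums and entries at least $2$, and majorization persists because the deleted entries are the smallest. Join the two vectors by a chain of unit transfers as in Lemma~\ref{lem:transfer}. A unit transfer does not lower the minimum entry, so after the $m$ ones are restored, every member of the chain is the degree sequence of a tree with $n$ vertices and exactly $m$ leaves. It therefore suffices to treat one transfer: $\mathbf d'$ has entries $g,h$ with $g\ge h+2$, $h\ge2$, and $\mathbf d$ has $g-1\ge h+1\ge3$ in their place.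

The tree $T=\mathrm{BFS}(\mathbf d)$ has a vertex of degree at least $3$, so $m\ge3$, and it is a minimizer, so Proposition~\ref{prop:ABC} applies to its potential $y$. Choose distinct vertices $u,v$ with $\deg u=g-1$ and $\deg v=h+1$. If these degrees are equal, name the vertices so that $y_u\le y_v$. If $\deg u>\deg v$, then $y_u<y_v$, since $y_v\le y_u$ would give $\deg v\ge\deg u$ by (A). As $\deg v\ge3$, Lemma~\ref{lem:inner} with $k=1$ gives a tree $T'$ with $\lambda(T')<\lambda(T)$ in which $u,v$ have degrees $g,h$. Thus $T'\in\mathcal T(\mathbf d')$, and $\lambda(\mathrm{BFS}(\mathbf d'))\le\lambda(T')<\lambda(\mathrm{BFS}(\mathbf d))$ by Theorem~\ref{thm:main}.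
\end{proof}

The assumption that $m$ is the same cannot be dropped. The degree sequence of $P_n$ is majorized by that of $K_{1,n-1}$, yet $\lambda(P_n)=n-1<2(n-2)=\lambda(K_{1,n-1})$ for $n\ge4$.

To apply the theorem, note that $\mathbf 1^\top\tau=2$ means
\begin{equation}\label{eq:excess}
\sum_{v\ \mathrm{inner}}(\deg v-2)=m-2 .
\end{equation}
For fixed $n$ and $m$, a degree sequence is thus a distribution of the total \emph{excess} $m-2$ among $n-m$ inner vertices, and the minimum is attained when the excess is as concentrated as the constraints allow.

\begin{corollary}[Bounded maximum degree]\label{cor:Delta}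
Let $m\ge3$, $\Delta\ge3$, and $m-2=a(\Delta-2)+b$ with integers $a\geq 0$ and $0\le b<\Delta-2$. If the class of trees with $n$ vertices, $m$ leaves and maximum degree at most $\Delta$ is nonempty, then its unique minimizer of $\lambda$ is $\mathrm{BFS}(\mathbf d^*)$, where $\mathbf d^*$ has $a$ entries $\Delta$, one entry $b+2$ if $b>0$, $m$ entries $1$, and all other entries $2$.
\end{corollary}

\begin{proof}
For a tree in the class, the excesses of the inner vertices are integers in $[0,\Delta-2]$ with sum $m-2$. So there are at least $a$ inner vertices, and at least $a+1$ if $b>0$. Hence $\mathbf d^*$ is well defined. Its entries sum to $m+2(n-m)+(m-2)=2(n-1)$, so $\mathrm{BFS}(\mathbf d^*)$ belongs to the class. For $k\le n-m$ the $k$ largest excesses sum to at most $\min(k(\Delta-2),m-2)$, and $\mathbf d^*$ attains this value for every such $k$. For $k>n-m$ the sum of the $k$ largest degrees depends only on $n$ and $k$. Thus $\mathbf d^*$ majorizes the degree sequence $\mathbf d$ of every tree $T$ in the class. If $\mathbf d\ne\mathbf d^*$, then $\lambda(\mathrm{BFS}(\mathbf d^*))<\lambda(T)$ by Theorem~\ref{thm:maj}; if $\mathbf d=\mathbf d^*$,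 apply Theorem~\ref{thm:main}.
\end{proof}

With no bound on the degrees all the excess sits at one vertex, and the minimum can be computed. A \emph{starlike} tree consists of paths, its \emph{legs}, attached by one end to a common center.

\begin{corollary}[Sharp bound in $n$ and $m$]\label{cor:nm}
Let $T$ be a tree with $n$ vertices and $m\ge3$ leaves, and write $n-1=qm+s$ with $0\le s<m$. Then
\[
\lambda(T)\ \ge\ q(m-2)+s-1+\sqrt{\bigl((2q+1)s-qm-1\bigr)^2+(2q+1)^2\,s(m-s)},
\]
with equality if and only if $T$ is the balanced starlike tree with $s$ legs of length $q+1$ and $m-s$ legs of length $q$.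
\end{corollary}

\begin{proof}
By \eqref{eq:excess} every tree with $m$ leaves has maximum degree at most $m$. So Corollary~\ref{cor:Delta} with $\Delta=m$, $a=1$, $b=0$ shows that the unique minimizer among trees with $n$ vertices and $m$ leaves is $S=\mathrm{BFS}(m,2,\dots,2,1,\dots,1)$. In $S$ the root has the children $v_2,\dots,v_{m+1}$, and for $2\le i\le n-m$ the only child of $v_i$ is $v_{i+m}$. The legs are therefore the residue classes modulo $m$ of the $n-1=qm+s$ indices $2,\dots,n$: there are $s$ legs of length $q+1$ and $m-s$ legs of length $q$, where $q\ge1$ because $n-1\ge m$.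

It remains to compute $\lambda(S)$. Let $s\ge1$. Two leaves are at distance $2(q+1)$, $2q+1$ or $2q$ according as both legs are long, one is long, or both are short. So $R(S)$ maps a vector equal to $\xi$ on the leaves of long legs and $\eta$ on the others to a vector of the same kind, acting on $(\xi,\eta)$ by
\[
\begin{pmatrix}\alpha&\beta\\ \gamma&\varepsilon\end{pmatrix}=
\begin{pmatrix}2(q+1)(s-1)&(2q+1)(m-s)\\(2q+1)s&2q(m-s-1)\end{pmatrix}.
\]
The larger eigenvalue of this matrix is $\theta=\frac{\alpha+\varepsilon}2+\sqrt{\bigl(\frac{\alpha-\varepsilon}2\bigr)^2+\beta\gamma}$. Since $\beta\gamma>0$ we have $\theta>\alpha$, so the eigenvector $(\beta,\theta-\alpha)$ is positive. It lifts to a positive eigenvector of $R(S)$, and hence $\lambda(S)=\theta$. Expanding, $\frac{\alpha+\varepsilon}2=(q+1)(s-1)+q(m-s-1)=q(m-2)+s-1$ and $\frac{\alpha-\varepsilon}2=(q+1)(s-1)-q(m-s-1)=(2q+1)s-qm-1$, which gives the formula. For $s=0$ all row sums of $R(S)$ equal $2q(m-1)$, and the formula gives $q(m-2)-1+(qm+1)=2q(m-1)$.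
\end{proof}

For $n=6$ and $m=3$ we have $q=1$ and $s=2$, and the bound is the value $2+\sqrt{22}$ found in Example~\ref{ex:two}.

\begin{thebibliography}{9}

\bibitem{Goubko}
Mikhail Goubko, \emph{On Minimum Terminal Distance Spectral Radius of Trees with Given Degree Sequence}, arXiv:1507.01733 (2015).

\bibitem{MOA}
Marshall, Olkin and Arnold, \emph{Inequalities: Theory of Majorization}.

\end{thebibliography}
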